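\title{A counterexample to a minimum-degree conjecture for distances in finite vector spaces}

\begin{abstract}
Let $S\subseteq\mathbb{F}_q^d$ have $Cq^{(d+1)/2}$ points, $C>50$. We consider the conjecture that one can discard a proportion $100C^{-2}$ of $S$ so that every remaining point has at least $|S|/(10q)$ remaining points at each nonzero distance. We show that this is false for every odd $d\ge 3$ and every sufficiently large square $q$, and that it stays false for any other choice of the constants: a proportion of order $C^{-1}$ may have to be discarded. The counterexample comes from a quadric defined over the subfield $\mathbb{F}_{\sqrt q}$, whose rational lines cover many points but are almost avoided by many spheres with distinct centers. In the other direction, the conjectured bound holds when $C\ge5\sqrt q$ ($d$ even) or $C\ge 5q$ ($d$ odd), and discarding a proportion $50qC^{-2}$ always suffices.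
\end{abstract}

\section{The conjecture and the results}\label{sec:intro}

Throughout, $q$ is an odd prime power, $d\ge2$, and $\mathbb{F}_q^*=\mathbb{F}_q\setminus\{0\}$. For $x=(x_1,\dots,x_d)\in\mathbb{F}_q^d$ put $\|x\|=x_1^2+\cdots+x_d^2$, and call $\|x-y\|$ the \emph{distance} between $x$ and $y$. The \emph{sphere} with center $x$ and radius $r\in\mathbb{F}_q$ is
\[
\Sigma(x,r)=\{y\in\mathbb{F}_q^d:\|x-y\|=r\}.
\]
Thus $\|\cdot\|$ is a quadratic form, $r$ plays the part of a squared radius, and a nonzero vector may have $\|x\|=0$. We write $x\cdot y$ for the standard bilinear form.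

A sphere of nonzero radius has $q^{d-1}$ points up to an error of at most $q^{(d-1)/2}$ (Proposition~\ref{prop:count}), so it occupies about a fraction $1/q$ of the space. A set $S$ that is spread evenly should therefore have about $|S|/q$ points on each such sphere. An arbitrary large set may contain some exceptional points that see a certain distance rarely, and one asks how many points must be removed to get rid of them. For $\varepsilon>0$ call $W\subseteq S$ an \emph{$\varepsilon$-core} of $S$ if
\[
|W\cap\Sigma(x,r)|\ \ge\ \varepsilon\,q^{-1}|S|\qquad\text{for all }x\in W,\ r\in\mathbb{F}_q^*,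
\]
and call a $\frac1{10}$-core simply a \emph{core}. If each pair of points is colored by its distance, a core is a subset with large minimum degree in every nonzero color. The following conjecture is posed in \cite{CL}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $C>50$ and let $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$. Then $S$ has a core $W$ with $|W|\ge(1-100C^{-2})|S|$.}
\medskip

Two short computations explain the exponents. The first concerns the scale $q^{(d+1)/2}$. Suppose that $\mathbb{F}_q$ contains $i$ with $i^2=-1$, and put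
\begin{equation}\label{eq:I}
I_m=\{(z_1,iz_1,\dots,z_m,iz_m):z_1,\dots,z_m\in\mathbb{F}_q\}\subseteq\mathbb{F}_q^{2m},
\end{equation}
an $m$-dimensional subspace on which $\|\cdot\|$ vanishes. For $d=2m+1$ the set $S=\mathbb{F}_q\times I_m$ has $q^{(d+1)/2}$ points, and all its distances are squares. No nonsquare distance occurs, so the only core is empty: with $C=1$ nothing can be saved.

The second computation concerns the proportion $C^{-2}$. For every $S$ one has (Lemma~\ref{lem:variance})
\[
\sum_{x\in\mathbb{F}_q^d}\ \sum_{r\in\mathbb{F}_q}\Big(|S\cap\Sigma(x,r)|-\frac{|S|}q\Big)^2\le q^d|S|.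
\]
A pair $(x,r)$ with $|S\cap\Sigma(x,r)|<|S|/(10q)$ contributes more than $0.81|S|^2/q^2$, so there are fewer than $1.3\,q^{d+2}/|S|=1.3\,qC^{-2}|S|$ such pairs, that is, $1.3\,C^{-2}|S|$ per radius on average. The Conjecture asserts that treating all radii at once costs only a constant factor more than treating one average radius. Our main result shows that this is too optimistic.

\begin{theorem}\label{thm:main}
Let $d\ge3$ be odd, let $s$ be an odd prime power, $q=s^2$, and let $2\le C\le s-1$ with $Cs^4\in\mathbb{Z}$. There are $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$ and $B\subseteq S$ with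
\[
|B|\ \ge\ \Big(\frac12-\frac1s\Big)C^{-1}|S|
\]
such that for each $x\in B$ there is $r(x)\in\mathbb{F}_q^*$ with
\[
|S\cap\Sigma(x,r(x))|\ \le\ 3q^{(d-1)/2}=\frac3C\,q^{-1}|S|.
\]
\end{theorem}

\begin{corollary}\label{cor:false}
\begin{itemize}
\item[(a)] The Conjecture fails for $C=300$, every odd $d\ge3$ and every $q=s^2$ with $s\ge307$ an odd prime power.
\item[(b)] Let $C_0,A,\varepsilon>0$ and $\gamma>1$. Let $C>\max(C_0,2,3/\varepsilon)$ be an integer with $C^{\gamma-1}>3A$, let $d\ge3$ be odd, and let $q=s^2$ with $s\ge\max(C+1,7)$ an odd prime power. Then some $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$ has no $\varepsilon$-core $W$ with $|W|\ge(1-AC^{-\gamma})|S|$.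
\end{itemize}
\end{corollary}

\begin{proof}
Take $S$ and $B$ from Theorem~\ref{thm:main}, and let $W$ be an $\varepsilon$-core of $S$ with $\varepsilon>3/C$. A point $x\in B$ has fewer than $\varepsilon q^{-1}|S|$ points of $S$, hence of $W$, at distance $r(x)\neq0$. So $W\cap B=\emptyset$ and $|S\setminus W|\ge|B|$. In (a), $\varepsilon=\frac1{10}>\frac3{300}$ and $|B|\ge\frac{0.49}{300}|S|>\frac1{900}|S|=100C^{-2}|S|$. In (b), $s\ge7$ gives $\frac12-\frac1s\ge\frac13$, so $|B|\ge\frac13C^{-1}|S|>AC^{-\gamma}|S|$.
\end{proof}

Part (b) says that the failure is not an accident of the constants $50$, $100$ and $\frac1{10}$: no bound $O(C^{-\gamma})$ with $\gamma>1$ on the discarded proportion holds uniformly for odd $d\ge3$. For very large sets the Conjecture is true, and a bound weaker by a factor $q$ holds in general.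

\begin{theorem}\label{thm:large}
Let $C>50$ and $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$. Suppose that $d$ is even and $C\ge5\sqrt q$ (that is, $|S|\ge5q^{(d+2)/2}$), or that $d$ is odd and $C\ge5q$ (that is, $|S|\ge5q^{(d+3)/2}$). Then $S$ has a core $W$ with $|W|\ge(1-3C^{-2})|S|$.
\end{theorem}

\begin{theorem}\label{thm:all}
Let $d\ge2$, $C>50$ and $S\subseteq\mathbb{F}_q^d$ with $|S|=Cq^{(d+1)/2}$. There is $W\subseteq S$ with $|W|\ge(1-50\,qC^{-2})|S|$ such that $|W\cap\Sigma(x,r)|\ge|S|/(10q)$ for all $x\in W$ and all $r\in\mathbb{F}_q$, including $r=0$. If $C^2\ge50q$, then the factor $50$ in the bound on $|W|$ may be replaced by $2$.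
\end{theorem}

The following cases are not settled here: even $d$ with $C<5\sqrt q$ (in particular $d=2$); odd $d\ge5$ with $C$ between $\sqrt q$ and $5q$; $d=3$ with $C\ge\sqrt q$; and odd $d$ when $q$ is not a square.

Section~\ref{sec:forms} collects the facts on quadratic forms that we use. Section~\ref{sec:idea} shows the mechanism behind Theorem~\ref{thm:main} in two examples, Section~\ref{sec:construction} proves that theorem, and Section~\ref{sec:moments} proves Theorems~\ref{thm:large} and~\ref{thm:all}.

\section{Quadratic forms over finite fields}\label{sec:forms}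

Let $k$ be a finite field of odd order $\ell$, and let $\eta$ be its quadratic character: $\eta(t)=1$ for nonzero squares, $\eta(t)=-1$ for nonsquares, $\eta(0)=0$. Let $\Phi$ be a quadratic form on an $n$-dimensional $k$-space $V$, with polar form $\langle u,v\rangle=\Phi(u+v)-\Phi(u)-\Phi(v)$, so that $\langle v,v\rangle=2\Phi(v)$. For $\Phi=\|\cdot\|$ the polar form is $2u\cdot v$. The form $\Phi$ is \emph{nondegenerate} if no nonzero vector is orthogonal to all of $V$. Then $\Phi=a_1t_1^2+\cdots+a_nt_n^2$ in a suitable basis with all $a_j\ne0$, and the \emph{determinant} $\delta=a_1\cdots a_n$ is well defined modulo nonzero squares and multiplicative over orthogonal sums. If $\Phi(p)\ne0$, then $V=kp\perp p^\perp$, so $\Phi$ is nondegenerate on $p^\perp$ with determinant $\delta\,\Phi(p)$ modulo squares.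

\begin{proposition}[{\cite[Theorems 6.26 and 6.27]{LN}}]\label{prop:count}
Let $\Phi$ be nondegenerate in $n$ variables with determinant $\delta$, and let $t\in k$. Then
\[
\#\{\Phi=t\}=
\begin{cases}
\ell^{n-1}+\ell^{(n-1)/2}\,\eta\big((-1)^{(n-1)/2}t\delta\big), & n\text{ odd},\\[2pt]
\ell^{n-1}+v(t)\,\ell^{(n-2)/2}\,\eta\big((-1)^{n/2}\delta\big), & n\text{ even},
\end{cases}
\]
where $v(0)=\ell-1$ and $v(t)=-1$ for $t\ne0$.
\end{proposition}

A nonzero vector $e$ with $\Phi(e)=0$ is \emph{singular}. A subspace is \emph{totally singular} if $\Phi$ vanishes on it, or equivalently if the polar form does. In projective language, totally singular subspaces of dimension $1$ and $2$ are \emph{singular points} and \emph{singular lines}.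

\begin{lemma}\label{lem:split}
Let $\Phi$ be nondegenerate in $n$ variables with determinant $\delta$, and let $e$ be singular. There are a vector $e'$ and a subspace $V'$ with $V=ke\oplus ke'\oplus V'$ and
\[
\Phi(ae+be'+z)=ab+\Phi(z),\qquad\langle ae+be'+z,e\rangle=b\qquad(a,b\in k,\ z\in V').
\]
The form is nondegenerate on $V'$, in $n-2$ variables, with determinant $-\delta$. The singular lines containing $e$ are in bijection with the singular points of $V'$.
\end{lemma}

\begin{proof}
Choose $u$ with $\langle e,u\rangle=1$ and put $e'=u-\Phi(u)e$; then $\Phi(e')=0$ and $\langle e,e'\rangle=1$. On $H=ke\oplus ke'$ the form is $ab=\big(\frac{a+b}2\big)^2-\big(\frac{a-b}2\big)^2$, nondegenerate of determinant $-1$. So $V=H\perp V'$ with $V'=H^\perp$, which gives the first two assertions. A singular line $L\ni e$ lies in $e^\perp=ke\oplus V'$ and therefore meets $V'$ in a singular point $kz$; conversely, for a singular point $kz$ of $V'$ the space $ke\oplus kz$ is a singular line.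
\end{proof}

\begin{lemma}\label{lem:table}
A nondegenerate form in $n$ variables with determinant $\delta$ has
\begin{itemize}
\item[(a)] for $n=2$: $1+\eta(-\delta)$ singular points;
\item[(b)] for $n=3$: $\ell+1$ singular points and no singular line;
\item[(c)] for $n=4$, $\delta$ a nonsquare: $\ell^2+1$ singular points and no singular line;
\item[(d)] for $n=4$, $\delta$ a square: $(\ell+1)^2$ singular points and $2(\ell+1)$ singular lines;
\item[(e)] for $n=5$: $(\ell+1)(\ell^2+1)$ singular points and as many singular lines.
\end{itemize}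
\end{lemma}

\begin{proof}
The number of singular points is $(\#\{\Phi=0\}-1)/(\ell-1)$, and by Proposition~\ref{prop:count} the number $\#\{\Phi=0\}$ is $\ell+(\ell-1)\eta(-\delta)$, $\ell^2$, $\ell^3-\ell^2+\ell$, $\ell^3+\ell^2-\ell$, $\ell^4$ in the five cases. By Lemma~\ref{lem:split} the number of singular lines through a singular point is $0$ for $n=3$, since a nondegenerate form in one variable has no singular vector; it is $1+\eta(\delta)$ for $n=4$ by (a), and $\ell+1$ for $n=5$ by (b). Each singular line contains $\ell+1$ singular points, and double counting gives the numbers of lines.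
\end{proof}

\section{Rational spheres avoid rational lines}\label{sec:idea}

In this section and the next, $q=s^2$, $K=\mathbb{F}_s$, $F=\mathbb{F}_q$, and $\eta$ is the quadratic character of $K$. For $a\in F$ let $\bar a=a^s$ and $N(a)=a\bar a\in K$; an element is fixed by $a\mapsto\bar a$ exactly when it lies in $K$. Fix a nonsquare $\nu$ of $K$ and $\theta\in F$ with $\theta^2=\nu$. Then $\bar\theta=-\theta$, and every $a\in F$ is uniquely $a_0+\theta a_1$ with $a_0,a_1\in K$. Since $q\equiv1\pmod 4$, there is $i\in F$ with $i^2=-1$.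

To prove Theorem~\ref{thm:main} we need a large set $U$ and many spheres, with distinct centers, that almost miss $U$. Then $S$ will consist of the centers together with a part of $U$. The source of such sets is a simple principle. Along a line whose direction $v$ has $\|v\|=0$, the equation of a sphere is linear in the parameter. If the line and the sphere are both defined over $K$, then either the sphere contains the line or they meet in at most one point, which is defined over $K$. So a rational sphere containing no rational line meets the union of all such lines in rational points only.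

\begin{example}[the plane]\label{ex:plane}
On $F^2$ use the coordinates $u=x_1+ix_2$, $v=x_1-ix_2$, in which $\|x\|=uv$. Let $U$ be the set of points with $u\in K$ or $v\in K$; it is a union of $2s$ lines and $|U|=2s^3-s^2$. Take a circle $(u-a)(v-b)=r$ with $a,b\in K$ and $r\in K^*$. If $u\in K$, then $u\neq a$ and $v=b+r/(u-a)\in K$, and the same holds with $u$ and $v$ exchanged. So the circle meets $U$ in exactly $s-1$ points, while $|U|/q=2s-1$. For $s=3$, the set $U$ contains $45$ of the $81$ points, but only $(u,v)=(1,1)$ and $(-1,-1)$ among the $8$ points of the circle $uv=1$.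
\end{example}

This example has two defects. The set $U$ is small (it has $C<2$) and the saving is only a factor $2$; and there are only $s^2$ centers among roughly $2s^3$ points. One more dimension cures the first defect.

\begin{example}[three-space]\label{ex:space}
Consider the lines $\{a+tv:t\in F\}$ with $a,v\in K^3$, $v\ne0$, $\|v\|=0$. By Lemma~\ref{lem:table}(b) there are $s+1$ directions, hence $(s+1)s^2$ lines. A point with $t=t_0+\theta t_1\notin K$ equals $(a+t_0v)+\theta t_1v$ with $t_1\neq0$, and from it one reads off a rational point and the direction of the line. So these points are all distinct, and they form a set $U'$ of size $(s+1)s^2(s^2-s)=s^5-s^3$. Let $c\in K^3$ and let $\rho\in K$ with $-\rho$ a nonsquare. If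
\[
\|a+tv-c\|=\|a-c\|+2t\,v\cdot(a-c)=\rho\qquad\text{with }t\notin K,
\]
then $v\cdot(a-c)=0$ and $\|a-c\|=\rho$. Thus $v$ is a singular vector of the binary form on $(a-c)^\perp\subset K^3$, of determinant $\rho$, which has none by Lemma~\ref{lem:table}(a). Hence $\Sigma(c,\rho)$ misses $U'$ altogether, while $|U'|/q=s^3-s$.
\end{example}

The second defect remains: the centers lie in $K^3$, and $s^3$ points are negligible in a set of size $Cq^2=Cs^4$. Yet the supply of spheres is adequate. The equations $\alpha-\beta\|y\|+2z\cdot y=0$ form a projective $4$-space, with about $s^4$ points over $K$; the trouble is only that they share their centers $z/\beta\in K^3$. The remedy is to change the meaning of ``rational'' on this space of equations, so that distinct rational spheres have distinct centers.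

\section{Proof of Theorem~\ref{thm:main}}\label{sec:construction}

We first treat $d=3$.

\subsection{Spheres as hyperplane sections of a quadric}

On $F^5=\{(\alpha,\beta,z):\alpha,\beta\in F,\ z\in F^3\}$ put $\Phi(\alpha,\beta,z)=\alpha\beta+\|z\|$, with polar form
\[
\langle(\alpha,\beta,z),(\alpha',\beta',z')\rangle=\alpha\beta'+\alpha'\beta+2z\cdot z'.
\]
For $y\in F^3$ let $\hat y=(-\|y\|,1,y)$. Then $\Phi(\hat y)=0$, and a singular vector $(\alpha,\beta,z)$ with $\beta\ne0$ equals $\beta\hat y$ for $y=z/\beta$. So $y\mapsto F\hat y$ is a bijection from $F^3$ to the singular points of $F^5$ on which the coordinate $\beta$ is nonzero. For $p=(\alpha,\beta,z)$ with $\beta\ne0$, completing the square gives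
\begin{equation}\label{eq:sphere}
\langle p,\hat y\rangle=\alpha-\beta\|y\|+2z\cdot y=-\beta\Big(\Big\|y-\frac z\beta\Big\|-\frac{\Phi(p)}{\beta^2}\Big).
\end{equation}
Thus $\langle p,\hat y\rangle=0$ is the sphere with center $z/\beta$ and radius $\Phi(p)/\beta^2$.

\subsection{A twisted rational structure}

Coordinatewise conjugation fixes $K^5$ and leads back to Example~\ref{ex:space}. To spread the centers $z/\beta$ we want $\beta$ to range over all of $F$ while $\Phi$ stays $K$-valued, and this happens on $\alpha=\bar\beta$, where $\alpha\beta=N(\beta)$. So let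
\[
\tau(\alpha,\beta,z)=(\bar\beta,\bar\alpha,\bar z).
\]
This is an additive involution with $\tau(\kappa v)=\bar\kappa\,\tau v$ for $\kappa\in F$ and $\langle\tau v,\tau w\rangle=\overline{\langle v,w\rangle}$. Its fixed space is
\[
V=\{(\bar\beta,\beta,c):\beta\in F,\ c\in K^3\},\qquad\Phi(\bar\beta,\beta,c)=N(\beta)+\|c\|,
\]
a $5$-dimensional $K$-space on which $\Phi$ and $\langle\cdot,\cdot\rangle$ take values in $K$. With $\beta=b_0+\theta b_1$ the form is $b_0^2-\nu b_1^2+c_1^2+c_2^2+c_3^2$, nondegenerate of determinant $-\nu$.

Every $v\in F^5$ is uniquely $v=a+\theta b$ with $a,b\in V$: such an expression forces $\tau v=a-\theta b$, hence $a=(v+\tau v)/2$ and $b=(v-\tau v)/(2\theta)$, and these two vectors are fixed by $\tau$. For a $K$-subspace $L\subseteq V$, the $F$-span is $L_F=L+\theta L$. By the uniqueness, $|L_F|=|L|^2$, so $\dim_FL_F=\dim_KL$, and $L_F\cap V=L$. A one-dimensional subspace of $F^5$ is \emph{rational} if it is spanned by a vector of $V$. If $a,b\in V$ are dependent over $K$, say $a=a_0e$ and $b=b_0e$, then $a+\theta b=(a_0+\theta b_0)e$ spans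 a rational point or is zero.

\subsection{The large set}

The analog of the union of lines in Example~\ref{ex:space} is cut out by a single equation. Since $\tau\hat y=(1,-\overline{\|y\|},\bar y)$, we may put
\[
U=\{y\in F^3:\langle\hat y,\tau\hat y\rangle=0\}=\{y\in F^3:1+2\,y\cdot\bar y+N(\|y\|)=0\}.
\]

\begin{lemma}\label{lem:U}
Let $y\in F^3$ and $\hat y=a+\theta b$ with $a,b\in V$. Then $y\in U$ if and only if $\operatorname{span}_K(a,b)$ is totally singular.
\end{lemma}

\begin{proof}
The vectors $a,b$ have the same $F$-span as $\hat y=a+\theta b$ and $\tau\hat y=a-\theta b$. The polar form vanishes on $\operatorname{span}_K(a,b)$ if and only if it vanishes on this $F$-span. Since $\langle\hat y,\hat y\rangle=0$ and $\langle\tau\hat y,\tau\hat y\rangle=\overline{\langle\hat y,\hat y\rangle}=0$, this happens if and only if $\langle\hat y,\tau\hat y\rangle=0$.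
\end{proof}

So $y\in U$ means that $\hat y$ spans a rational singular point or lies on $L_F$ for a singular line $L$ of $V$.

\begin{lemma}\label{lem:sizeU}
$|U|\ge s^5-2s^3\ge(s-1)s^4$.
\end{lemma}

\begin{proof}
Let $L\subset V$ be a singular line. Then $L_F$ is a singular line of $F^5$, with $s^2+1$ points; the rational ones are spanned by vectors of $L_F\cap V=L$, so there are at most $s+1$ of them. The coordinate $\beta$ does not vanish identically on $L$, for otherwise $L\subseteq\{(0,0,c):c\in K^3\}$ would be a singular line of a ternary form, against Lemma~\ref{lem:table}(b). Hence $\beta$ vanishes at exactly one point of $L_F$, and at least $s^2-s-1$ points of $L_F$ are non-rational with $\beta\ne0$. Each of them is $F\hat y$ for some $y\in F^3$, with $\hat y=a+\theta b$ and $a,b\in L$, so $y\in U$ by Lemma~\ref{lem:U}. As the point is non-rational, $a$ and $b$ are independent and $L=\operatorname{span}_K(a,b)$ is determined by $y$. Different lines thus give different points $y$, and by Lemma~\ref{lem:table}(e)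
\[
|U|\ge(s+1)(s^2+1)(s^2-s-1)=s^5-s^3-s^2-2s-1.
\]
This is at least $s^5-2s^3$ because $s^3\ge(s+1)^2$ for $s\ge3$, and $2s^3\le s^4$.
\end{proof}

\subsection{The spheres and their centers}

A vector $p\in V$ with $\Phi(p)\ne0$ defines a rational hyperplane $P=\{v\in V:\langle p,v\rangle=0\}$, on which $\Phi$ is nondegenerate in four variables with determinant $-\nu\Phi(p)$. We want $P$ to contain no singular line, and by Lemma~\ref{lem:table}(c),(d) this means that $-\Phi(p)$ is a square. Let
\[
E=\{p=(\bar\beta,\beta,c)\in V:\ \beta\ne0,\ c\ne0,\ -\Phi(p)\in(K^*)^2\},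
\]
and for $p\in E$ let $x(p)=c/\beta$ and $r(p)=\Phi(p)/\beta^2\ne0$ be the center and the radius given by \eqref{eq:sphere}. The set $E$ and both functions are invariant under $p\mapsto tp$, $t\in K^*$. Put $B=\{x(p):p\in E\}$. The next lemma is what the twist was made for: up to scaling, the center determines $p$.

\begin{lemma}\label{lem:sizeB}
If $p,p'\in E$ and $x(p)=x(p')$, then $p'\in K^*p$. Moreover $\frac12s^4-s^3\le|B|\le2s^4$.
\end{lemma}

\begin{proof}
Let $c/\beta=c'/\beta'$ and $t=\beta'/\beta$. Then $c'=tc$ with $c,c'\in K^3\setminus\{0\}$, so $t\in K^*$, and $p'=tp$ because $\overline{\beta'}=t\bar\beta$. Hence $|B|=|E|/(s-1)$. Fix one of the $s^2-1$ values of $\beta$. The number of $c\in K^3$ for which $-(N(\beta)+\|c\|)$ is a nonzero square is $\sum_w\#\{\|c\|=-N(\beta)-w\}$, summed over the $\frac{s-1}2$ nonzero squares $w$, and each term is at least $s^2-s$ by Proposition~\ref{prop:count}. Discarding $c=0$, we find between $\frac12s(s-1)^2-1$ and $s^3$ admissible $c$. Therefore $|B|\le(s+1)s^3\le2s^4$ and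
\[
|B|\ge(s+1)\Big(\frac12s(s-1)^2-1\Big)=\frac12(s^4-s^3-s^2-s)-1\ge\frac12s^4-s^3,
\]
the last step because $s^3\ge s^2+s+2$ for $s\ge3$.
\end{proof}

For $x=x(p)\in B$ we may now define $r(x)=r(p)$ and $\Sigma_x=\Sigma(x,r(x))=\{y:\langle p,\hat y\rangle=0\}$.

\begin{lemma}\label{lem:Usphere}
For $x\in B$ we have $|U\cap\Sigma_x|\le s^2+1$.
\end{lemma}

\begin{proof}
Let $x=x(p)$, $y\in U\cap\Sigma_x$ and $\hat y=a+\theta b$ with $a,b\in V$. From $\langle p,a\rangle+\theta\langle p,b\rangle=0$ with $\langle p,a\rangle,\langle p,b\rangle\in K$ we get $a,b\in P$. By Lemma~\ref{lem:U}, $\operatorname{span}_K(a,b)$ is a nonzero totally singular subspace of $P$. The determinant $-\nu\Phi(p)$ of $P$ is a nonsquare, so by Lemma~\ref{lem:table}(c) this subspace is one of the $s^2+1$ singular points $Ke$ of $P$. Then $F\hat y=Fe$, and this determines $y$.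
\end{proof}

The centers themselves must be put into $S$, and they might fill one another's spheres. On average this is harmless, since $|B|/q\le2q$, but $B$ is highly structured and we need a bound for every sphere.

\begin{lemma}\label{lem:Bsphere}
For $x\in B$ we have $|B\cap\Sigma_x|\le s^2+s$.
\end{lemma}

\begin{proof}
Let $x=x(p)$ and $x'=x(p')\in\Sigma_x$ with $p=(\bar\beta,\beta,c)$ and $p'=(\overline{\beta'},\beta',c')$ in $E$. Substitute $y=c'/\beta'$ in \eqref{eq:sphere}, multiply by $\beta'$, and put $\mu=\beta/\beta'$, so that $\bar\beta\beta'=\bar\mu N(\beta')$. This gives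
\[
\bar\mu\,N(\beta')-\mu\,\|c'\|+2c\cdot c'=0 .
\]
Here $N(\beta')$, $\|c'\|$ and $c\cdot c'$ lie in $K$. Subtracting the conjugate equation yields $(\bar\mu-\mu)\big(N(\beta')+\|c'\|\big)=0$, that is, $(\bar\mu-\mu)\Phi(p')=0$. Since $\Phi(p')\ne0$, we have $\mu\in K^*$, and replacing $p'$ by $\mu p'$ we may assume $\beta'=\beta$. The equation becomes $\|c'\|-2c\cdot c'=N(\beta)$, or $\|c'-c\|=\Phi(p)$. By Proposition~\ref{prop:count} it has $s^2+s\,\eta(-\Phi(p))=s^2+s$ solutions $c'\in K^3$, and $x'=c'/\beta$.
\end{proof}

\subsection{End of the proof}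

Let $d=3$. By Lemmas~\ref{lem:sizeB} and~\ref{lem:sizeU} and the hypothesis $2\le C\le s-1$,
\[
|B|\le2s^4\le Cs^4\le(s-1)s^4\le|U|,
\]
so there is a set $S$ with $B\subseteq S\subseteq B\cup U$ and $|S|=Cs^4=Cq^2$. By Lemmas~\ref{lem:Usphere} and~\ref{lem:Bsphere}, every $x\in B$ has at most $2s^2+s+1\le3q$ points of $S$ at distance $r(x)\ne0$, and $|B|\ge(\frac12-\frac1s)s^4=(\frac12-\frac1s)C^{-1}|S|$.

Let $d=2m+3$. Let $S_3,B_3\subseteq F^3$ be the sets just constructed, take $I_m\subseteq F^{2m}$ as in \eqref{eq:I}, and put $S=S_3\times I_m$, $B=B_3\times I_m$ and $r(x,z)=r(x)$. Then $|S|=Cq^{m+2}=Cq^{(d+1)/2}$ and $|B|/|S|=|B_3|/|S_3|$. For $(x,z),(x',z')\in S$ we have $z-z'\in I_m$, so the distance between them is $\|x-x'\|$. Each count of points at a given distance is therefore multiplied by $q^m$, and the bound $3q$ becomes $3q^{m+1}=3q^{(d-1)/2}$. This proves Theorem~\ref{thm:main}. \qed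

\begin{remark}
That $q$ is a square provides the subfield $K$ and the element $i$. The bound $C\ge2$ leaves room for $B$ inside $S$, and $C\le s-1$ lets us fill the rest of $S$ from $U$. The parity of $d$ enters in the last step: a factor $I_1$ raises $d$ by $2$ and multiplies both $|S|$ and $q^{(d+1)/2}$ by $q$, so it preserves $C$. The condition on $-\Phi(p)$ cannot be dropped. If $-\Phi(p)$ is a nonsquare, then $P$ contains $2(s+1)$ singular lines by Lemma~\ref{lem:table}(d), and the count in Lemma~\ref{lem:sizeU} puts at least $2(s+1)(s^2-s-1)$ points of $U$ on the sphere, which is of order $s^3$ instead of $s^2$.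
\end{remark}

\section{Second moments: proofs of Theorems~\ref{thm:large} and~\ref{thm:all}}\label{sec:moments}

Now $q$ is again an arbitrary odd prime power.

\subsection{Deleting points}

The natural way to find a core is to delete offending points one at a time. Deletions create new offenders, so the process is not controlled by the degrees in $S$ alone. We therefore stop the clock when the number of deleted points first exceeds the allowed amount: at that time most of $S$ is still present, and every point deleted so far has a sphere that is poor in what remains.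

\begin{lemma}\label{lem:delete}
Let $C>50$, $|S|=Cq^{(d+1)/2}$, $0<D\le0.04$ and $R\subseteq\mathbb{F}_q$. Then one of the following holds.
\begin{itemize}
\item[(i)] There is $W\subseteq S$ with $|W|\ge(1-D)|S|$ and $|W\cap\Sigma(x,r)|\ge|S|/(10q)$ for all $x\in W$ and $r\in R$.
\item[(ii)] There are $B\subseteq S$ with $|B|>D|S|$ and radii $r(x)\in R$ for $x\in B$ such that, with $Y=S\setminus B$ and $\Sigma_x=\Sigma(x,r(x))$,
\begin{equation}\label{eq:deficit}
\frac{|Y|}q-|Y\cap\Sigma_x|>0.85\,\frac{|S|}q\qquad(x\in B).
\end{equation}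
\end{itemize}
\end{lemma}

\begin{proof}
Start with $S$. As long as the current set contains a point $x$ such that, for some $r\in R$, fewer than $|S|/(10q)$ points of the current set are at distance $r$ from $x$, delete $x$ and record $r(x)=r$. If at most $D|S|$ points are deleted, the final set satisfies (i). Otherwise let $B$ consist of the first $\lfloor D|S|\rfloor+1$ deleted points. As $|S|>50\cdot3^{3/2}>250$, we have $|B|\le0.04|S|+1\le0.044|S|$ and $|Y|\ge0.95|S|$. When $x\in B$ was deleted the current set contained $Y$, so $|Y\cap\Sigma_x|<|S|/(10q)$, and \eqref{eq:deficit} follows.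
\end{proof}

It remains to show that (ii) is impossible, that is, to bound $|B|$ from \eqref{eq:deficit}.

\subsection{Summing over all spheres}

\begin{lemma}\label{lem:variance}
For every $Y\subseteq\mathbb{F}_q^d$,
\[
\sum_{x\in\mathbb{F}_q^d}\ \sum_{r\in\mathbb{F}_q}\Big(|Y\cap\Sigma(x,r)|-\frac{|Y|}q\Big)^2\le q^d|Y|.
\]
\end{lemma}

\begin{proof}
For fixed $x$ the numbers $|Y\cap\Sigma(x,r)|$ add up to $|Y|$, so the left side equals $\sum_{x,r}|Y\cap\Sigma(x,r)|^2-q^{d-1}|Y|^2$. The sum of squares counts triples $(x,y,y')$ with $y,y'\in Y$ and $\|x-y\|=\|x-y'\|$. For $y=y'$ there are $q^d$ choices of $x$. For $y\ne y'$ the condition reads $2x\cdot(y-y')=\|y\|-\|y'\|$, an affine hyperplane with $q^{d-1}$ points. So the left side is $q^d|Y|+q^{d-1}|Y|(|Y|-1)-q^{d-1}|Y|^2\le q^d|Y|$.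
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:all}]
If $C^2<50q$, then $1-50qC^{-2}<0$ and $W=\emptyset$ will do. Let $C^2\ge50q$ and apply Lemma~\ref{lem:delete} with $D=2qC^{-2}\le0.04$ and $R=\mathbb{F}_q$. In case (ii), keep only the terms $(x,r(x))$, $x\in B$, in Lemma~\ref{lem:variance}. By \eqref{eq:deficit}, $0.7225\,|B||S|^2/q^2\le q^d|S|$, so $|B|\le1.4\,q^{d+2}/|S|=1.4\,qC^{-2}|S|$, contradicting $|B|>2qC^{-2}|S|$. Hence (i) holds.
\end{proof}

\subsection{Summing over points}

The last proof loses a factor $q$, because it sums over all $q$ radii while each $x\in B$ uses one. To avoid the loss we exchange the roles of points and spheres and estimate how evenly the $|B|$ spheres $\Sigma_x$ cover the space. The price is that pairs of spheres, unlike pairs of points in Lemma~\ref{lem:variance}, do not give an exact count. Put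
\[
\Delta=q^{(d-2)/2}\ \ (d\text{ even}),\qquad\Delta=q^{(d-1)/2}\ \ (d\text{ odd}).
\]
The hypothesis of Theorem~\ref{thm:large} says $|S|\ge5\Delta q^2$. Since $|S|\le q^d$, this forces $d\ge4$.

\begin{lemma}\label{lem:pairs}
Let $d\ge4$, $x\ne x'$ in $\mathbb{F}_q^d$ and $r,r'\in\mathbb{F}_q^*$. Then $\big||\Sigma(x,r)|-q^{d-1}\big|\le\Delta$ and $|\Sigma(x,r)\cap\Sigma(x',r')|\le q^{d-2}+\Delta$.
\end{lemma}

\begin{proof}
The first bound is Proposition~\ref{prop:count} with $t=r\neq0$. For the second put $w=x'-x$ and $u=y-x$. Since $\|u-w\|=\|u\|-2u\cdot w+\|w\|$, the point $y$ lies on both spheres if and only if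
\[
\|u\|=r\qquad\text{and}\qquad2u\cdot w=\|w\|+r-r'.
\]

Suppose $\|w\|\ne0$, and write $u=tw+z$ with $z\in w^\perp$. The second equation fixes $t$, and the first prescribes $\|z\|=r-t^2\|w\|$, possibly zero, on the nondegenerate $(d-1)$-dimensional space $w^\perp$. By Proposition~\ref{prop:count} the count differs from $q^{d-2}$ by at most $q^{(d-2)/2}=\Delta$ if $d$ is even, and by at most $(q-1)q^{(d-3)/2}\le\Delta$ if $d$ is odd.

Suppose $\|w\|=0$. Write $u=aw+bw'+z$ as in Lemma~\ref{lem:split}, with $z$ in a nondegenerate space of dimension $d-2$. The equations become $b=r-r'$ and $ab+\|z\|=r$. If $b\ne0$, then $z$ is arbitrary and determines $a$, which gives exactly $q^{d-2}$ solutions. If $b=0$, then $a$ is arbitrary and $\|z\|=r\ne0$, and the count differs from $q\cdot q^{d-3}$ by at most $q\cdot q^{(d-4)/2}=\Delta$ if $d$ is even, and by at most $q\cdot q^{(d-3)/2}=\Delta$ if $d$ is odd.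
\end{proof}

The condition $r\neq0$ matters for even $d$: there $v(0)=q-1$, and the error terms for the sphere size and for the case $b=0$ would be larger by the factor $q-1$.

\begin{proof}[Proof of Theorem~\ref{thm:large}]
Apply Lemma~\ref{lem:delete} with $D=3C^{-2}<0.04$ and $R=\mathbb{F}_q^*$, and suppose that (ii) holds. Let $f(y)=\#\{x\in B:y\in\Sigma_x\}$. Writing $f(y)-|B|/q$ as the sum over $x\in B$ of $\mathbf{1}[y\in\Sigma_x]-1/q$ and expanding the square, we get
\[
M:=\sum_{y\in\mathbb{F}_q^d}\Big(f(y)-\frac{|B|}q\Big)^2=\sum_{x,x'\in B}\Big(|\Sigma_x\cap\Sigma_{x'}|-\frac{|\Sigma_x|+|\Sigma_{x'}|}q+q^{d-2}\Big).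
\]
By Lemma~\ref{lem:pairs}, a term with $x=x'$ is at most
\[
(q^{d-1}+\Delta)\Big(1-\frac2q\Big)+q^{d-2}\le q^{d-1}-q^{d-2}+\Delta\le q^{d-1},
\]
since $\Delta\le q^{d-2}$. In a term with $x\ne x'$ the main parts cancel, and it is at most
\[
q^{d-2}+\Delta-\frac{2(q^{d-1}-\Delta)}q+q^{d-2}=\Delta\Big(1+\frac2q\Big)\le\frac53\Delta.
\]
Hence $M\le q^{d-1}|B|+\frac53\Delta|B|^2$. Sum \eqref{eq:deficit} over $x\in B$, use $\sum_{x\in B}|Y\cap\Sigma_x|=\sum_{y\in Y}f(y)$, and apply the Cauchy--Schwarz inequality:
\[
0.85\,\frac{|S||B|}q\le\sum_{y\in Y}\Big(\frac{|B|}q-f(y)\Big)\le|Y|^{1/2}M^{1/2}\le|S|^{1/2}M^{1/2}.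
\]
Squaring and dividing by $|S||B|$ gives
\[
0.7225\,\frac{|S||B|}{q^2}\le q^{d-1}+\frac53\Delta|B|\le q^{d-1}+\frac{|S||B|}{3q^2},
\]
where the last step uses $|S|\ge5\Delta q^2$. As $0.7225-\frac13>\frac1{2.6}$, we obtain $|B|\le2.6\,q^{d+1}/|S|=2.6\,C^{-2}|S|$, contradicting $|B|>3C^{-2}|S|$. Hence (i) holds.
\end{proof}

The diagonal terms of $M$ alone produce the proportion $C^{-2}$ of the Conjecture; the lower bound on $|S|$ serves only to absorb the off-diagonal terms. By Corollary~\ref{cor:false}, for odd $d$ some such hypothesis is necessary.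

\begin{thebibliography}{9}

\bibitem{CL}
Debsoumya Chakraborti and Ben Lund, \emph{Almost spanning distance trees in subsets of finite vector spaces}, arXiv:2306.12023 (2023).

\bibitem{LN}
Lidl and Niederreiter, \emph{Finite Fields}.

\end{thebibliography}
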